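\title{Normal ultrafilters are minimal in the Tukey order}

\begin{abstract}
Let $\kappa$ be a measurable cardinal. We prove that distinct normal ultrafilters over $\kappa$ are Tukey incomparable, and deduce that every nonprincipal ultrafilter $W$, on any set, that is Tukey reducible to a normal ultrafilter $U$ over $\kappa$ is Rudin--Keisler above $U$ and hence Tukey equivalent to $U$. This proves the minimality conjecture of Benhamou and Dobrinen, and it shows that the minimal Tukey types of nonprincipal $\kappa$-complete ultrafilters over $\kappa$ correspond bijectively to the normal ultrafilters over $\kappa$. The same argument determines the normal ultrafilters that are Tukey below a product of $\kappa$ many $p$-points, and it shows that for ultrafilters built from $p$-points by Fubini sums, the normal ultrafilters Tukey below coincide with those Rudin--Keisler below.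
\end{abstract}

\section{Introduction}

\subsection*{Two orders on ultrafilters}
All posets in this paper are nonempty, and we work in ZFC. A subset $X$ of a poset $P$ is \emph{cofinal} if every element of $P$ lies below some element of $X$, \emph{bounded} if some element of $P$ lies above all elements of $X$, and \emph{unbounded} if it is not bounded. A map $f\colon Q\to P$ is \emph{cofinal} if $f[X]$ is cofinal in $P$ for every cofinal $X\subseteq Q$. We write $P\le_T Q$, and say that $P$ is \emph{Tukey reducible} to $Q$, if there is a cofinal map $Q\to P$, and $P\equiv_T Q$ if $P\le_T Q$ and $Q\le_T P$. A composition of cofinal maps is cofinal, so $\le_T$ is transitive; the $\equiv_T$-classes are the \emph{Tukey types}. A cofinal map converts every way of exhausting $Q$ into a way of exhausting $P$, so $P\le_T Q$ says that the cofinal structure of $P$ is no more complicated than that of $Q$.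

An ultrafilter $U$ on a set $I$ is regarded as the directed poset $(U,\supseteq)$: smaller sets are higher. A family $\mathcal X\subseteq U$ is cofinal if and only if every member of $U$ contains a member of $\mathcal X$, and it is bounded if and only if $\bigcap\mathcal X\in U$, where $\bigcap\emptyset=I$. A principal ultrafilter has a greatest element $\{x\}$, so the constant map with value $\{x\}$ reduces it to every poset. For this reason minimality is always asked among nonprincipal ultrafilters: in a class $\mathcal K$ of such ultrafilters, $U\in\mathcal K$ is \emph{Tukey minimal} if every $W\in\mathcal K$ with $W\le_T U$ satisfies $W\equiv_T U$, and the type of such a $U$ is a \emph{minimal type}.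

The Tukey order compares ultrafilters through maps between their members. The Rudin--Keisler order compares them through maps between points. If $W$ is an ultrafilter on $I$ and $h\colon I\to J$, then $h_*W=\{X\subseteq J: h^{-1}[X]\in W\}$ is an ultrafilter on $J$, and $D\le_{RK}W$ means that $D=h_*W$ for some $h$. This relation is transitive because $(h\circ k)_*W=h_*(k_*W)$, and it implies $D\le_T W$ (Lemma~\ref{lem:rk}).

\subsection*{The problem}
A filter is \emph{$\lambda$-complete} if it is closed under intersections of fewer than $\lambda$ members. An uncountable cardinal $\lambda$ is \emph{measurable} if there is a nonprincipal $\lambda$-complete ultrafilter over $\lambda$, that is, on the set of ordinals below $\lambda$. Such an ultrafilter $U$ is \emph{normal} if it is closed under diagonal intersections: whenever $X_\gamma\in U$ for $\gamma<\lambda$,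
\[
\triangle_{\gamma<\lambda}X_\gamma=\{\beta<\lambda:\ \beta\in X_\gamma\text{ for all }\gamma<\beta\}\in U .
\]
Throughout the paper $\kappa$ is a measurable cardinal.

Todorcevic proved, in \cite{RT}, that Ramsey ultrafilters over $\omega$ are Tukey minimal among nonprincipal ultrafilters over $\omega$. Benhamou and Dobrinen \cite{BD} conjectured that a similar situation holds for uncountable cardinals and called this the \emph{minimality conjecture}. In precise form it is the following statement.
\begin{quote}
Let $U$ be a normal ultrafilter over $\kappa$. If $W$ is a nonprincipal $\kappa$-complete ultrafilter over $\kappa$ and $W\le_T U$, then $W\equiv_T U$.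
\end{quote}

Normal ultrafilters are the natural candidates. Every nonprincipal $\kappa$-complete $W$ over $\kappa$ lies Rudin--Keisler above a normal ultrafilter $D_W$ over $\kappa$ (Lemma~\ref{lem:derived}), so a minimal type must be the type of a normal ultrafilter, and the conjecture is the converse. In the Rudin--Keisler order distinct normal ultrafilters are incomparable, by a short argument that we give in Example~\ref{ex:rk}, and this suggests a positive answer. The difficulty is that a Tukey reduction need not come from a map of points. It sends a set $B$ to a set $f(B)$, and whether a given ordinal belongs to $f(B)$ may depend on all of $B$.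

\subsection*{Results}
The conjecture is true. The main step concerns two normal ultrafilters.

\begin{theorem}\label{thm:incomparable}
If $U$ and $D$ are normal ultrafilters over $\kappa$ and $D\le_T U$, then $D=U$.
\end{theorem}

\begin{theorem}\label{thm:minimal}
Let $U$ be a normal ultrafilter over $\kappa$ and let $W$ be a nonprincipal ultrafilter on any set, with no completeness assumed. If $W\le_T U$, then $W$ is $\kappa$-complete, $U\le_{RK}W$ and $W\equiv_T U$. In particular, the minimality conjecture holds.
\end{theorem}

\begin{corollary}\label{cor:classification}
Among the nonprincipal $\kappa$-complete ultrafilters over $\kappa$: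
\begin{enumerate}
\item[(1)] distinct normal ultrafilters are Tukey incomparable;
\item[(2)] every ultrafilter is Rudin--Keisler above, hence Tukey above, some normal ultrafilter;
\item[(3)] the map sending $U$ to its Tukey type is a bijection from the normal ultrafilters over $\kappa$ onto the minimal Tukey types.
\end{enumerate}
\end{corollary}

The proof of Theorem~\ref{thm:incomparable} has two halves. Call a map on subsets of $\kappa$ local if the question ``$\gamma\in f(B)$?'' is decided by $B\cap\gamma$. Section~\ref{sec:local} uses the normality of $D$ to show that the values of a local map are never cofinal in $D$. Section~\ref{sec:monotone} uses the normality of $U$ and the assumption $D\ne U$ to show that a Tukey reduction of $D$ to $U$ can be taken to be local. We carry out both halves for filters on a set with a rank function into $\kappa$; this costs nothing and gives, in Sections~\ref{sec:products} and~\ref{sec:sums}, the results on products of $p$-points (Theorem~\ref{thm:product}, Corollary~\ref{cor:ppoint}) and on Fubini sums (Theorem~\ref{thm:sums}).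

\section{Tukey reductions to an ultrafilter}\label{sec:tukey}

A map $g\colon P\to Q$ is an \emph{unbounded map} if it sends unbounded subsets of $P$ to unbounded subsets of $Q$. A map $f\colon Q\to P$ is \emph{monotone} if $q\le q'$ implies $f(q)\le f(q')$. The equivalence in part (a) of the next lemma is due to Schmidt. Part (c) is what makes Tukey reductions to an ultrafilter manageable: an arbitrary cofinal map can be replaced by a monotone one.

\begin{lemma}\label{lem:monotone}
Let $P$ and $Q$ be posets.
\begin{enumerate}
\item[(a)] $P\le_T Q$ if and only if there is an unbounded map $g\colon P\to Q$.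
\item[(b)] A monotone map $f\colon Q\to P$ with cofinal range is a cofinal map.
\item[(c)] If $D$ is an ultrafilter and $D\le_T Q$, then there is a monotone map $f\colon Q\to D$ with cofinal range; that is, $q\le q'$ implies $f(q)\supseteq f(q')$, and every $E\in D$ contains some $f(q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\colon Q\to P$ be cofinal and $p\in P$. The set $\{q: f(q)\not\ge p\}$ is not cofinal in $Q$, since its image has no element above $p$. So there is $g(p)\in Q$ such that $f(q)\ge p$ for all $q\ge g(p)$. If $g[X]$ is bounded by $q$, then $X$ is bounded by $f(q)$; thus $g$ is an unbounded map. Conversely, let $g$ be an unbounded map. For $q\in Q$ the set $\{p: g(p)\le q\}$ has bounded image, so it has an upper bound $f(q)$. If $X\subseteq Q$ is cofinal and $p\in P$, take $q\in X$ above $g(p)$; then $f(q)\ge p$.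

(b) Let $X\subseteq Q$ be cofinal and $p\in P$. Take $q$ with $f(q)\ge p$ and $q'\in X$ with $q'\ge q$. Then $f(q')\ge f(q)\ge p$.

(c) Let $g\colon D\to Q$ be an unbounded map and put $f(q)=\bigcap\{X\in D: g(X)\le q\}$. The family intersected here has bounded image, so it is bounded, which means $f(q)\in D$. The family grows with $q$, so $f$ is monotone, and $f(g(E))\subseteq E$ for every $E\in D$.
\end{proof}

When $Q$ is itself a filter ordered by $\supseteq$, monotonicity in (c) reads $B\subseteq B'\Rightarrow f(B)\subseteq f(B')$.

\begin{lemma}\label{lem:rk}
If $D\le_{RK}W$, then $D\le_T W$.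
\end{lemma}

\begin{proof}
Let $D=h_*W$ and $g(X)=h^{-1}[X]$ for $X\in D$. If $g[\mathcal X]$ is bounded in $W$, then $h^{-1}[\bigcap\mathcal X]=\bigcap_{X\in\mathcal X}h^{-1}[X]\in W$, so $\bigcap\mathcal X\in D$. Thus $g$ is an unbounded map.
\end{proof}

\section{Normal ultrafilters}\label{sec:normal}

We use the textbook fact that a measurable cardinal $\lambda$ is strongly inaccessible: it is regular, and $2^\mu<\lambda$ for every cardinal $\mu<\lambda$. A nonprincipal $\lambda$-complete ultrafilter over $\lambda$ contains the complement of every point, hence every final segment $\lambda\setminus\gamma$, so its members are unbounded in $\lambda$. A normal ultrafilter $U$ over $\lambda$ has the \emph{pressing-down property}: if $h\colon\lambda\to\lambda$ and $Y=\{\beta: h(\beta)<\beta\}\in U$, then $h$ is constant on a set in $U$. Otherwise every $X_\gamma=\{\beta: h(\beta)\neq\gamma\}$ is in $U$, and a point $\beta\in Y\cap\triangle_\gamma X_\gamma$ lies in $X_{h(\beta)}$, which is absurd.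

The case of Theorem~\ref{thm:incomparable} in which the reduction comes from a map of points already shows how the hypotheses share the work.

\begin{example}\label{ex:rk}
Let $U$ and $D$ be normal over $\kappa$ and $D=h_*U$. The associated monotone map is $f(B)=h[B]$, and $\gamma\in f(B)$ holds because of some $\beta\in B$ with $h(\beta)=\gamma$, which lies above $\gamma$, below $\gamma$, or at $\gamma$. Accordingly, one of the sets
\[
R=\{\beta: h(\beta)<\beta\},\qquad L=\{\beta: h(\beta)>\beta\},\qquad M=\{\beta: h(\beta)=\beta\}
\]
is in $U$. If $R\in U$, then $h$ is constant on a set in $U$ by normality of $U$, and $D$ is principal, which is false. Suppose $L\in U$. By normality of $D$ the set $K=\triangle_{\beta<\kappa}\bigl(\kappa\setminus(h(\beta)+1)\bigr)=\{\gamma: h(\beta)<\gamma\text{ for all }\beta<\gamma\}$ is in $D$, so there is $\beta\in L\cap h^{-1}[K]$. Then $\gamma=h(\beta)$ lies in $K$ and $\beta<\gamma$, so $h(\beta)<\gamma$, a contradiction. Hence $M\in U$, and for $E\subseteq\kappa$ we have $E\in D$ iff $h^{-1}[E]\cap M=E\cap M\in U$ iff $E\in U$. So $D=U$.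
\end{example}

The general proof keeps this division. Normality of $U$ removes the dependence of ``$\gamma\in f(B)$'' on the part of $B$ above $\gamma$; normality of $D$ shows that dependence on the part below $\gamma$ alone is too weak; and dependence on the point $\gamma$ itself is possible only if $D=U$.

The next lemma is standard. It attaches a normal ultrafilter to every nonprincipal countably complete (that is, $\omega_1$-complete) ultrafilter $W$ on a set $I$. Let $\lambda_W$ be the least size of a subfamily of $W$ whose intersection is not in $W$. It exists and is at most $|I|$, because the complements of points have empty intersection, and it is the largest cardinal $\lambda$ such that $W$ is $\lambda$-complete. In particular $\lambda_W$ is uncountable, and $\lambda_W=\kappa$ if $W$ is a nonprincipal $\kappa$-complete ultrafilter over $\kappa$.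

\begin{lemma}\label{lem:derived}
Let $W$ be a nonprincipal countably complete ultrafilter on $I$ and $\lambda=\lambda_W$. There is a function $\pi\colon I\to\lambda$ such that
\begin{enumerate}
\item[(a)] $\{x:\pi(x)>\gamma\}\in W$ for every $\gamma<\lambda$;
\item[(b)] every $h\colon I\to\lambda$ with $\{x: h(x)<\pi(x)\}\in W$ is constant on a set in $W$.
\end{enumerate}
Any two such functions agree on a set in $W$, so $D_W=\pi_*W$ depends only on $W$. Moreover,
\begin{enumerate}
\item[(c)] if $X_\gamma\in W$ for $\gamma<\lambda$, then $\{x: x\in X_\gamma\text{ for all }\gamma<\pi(x)\}\in W$;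
\item[(d)] $D_W$ is a normal ultrafilter over $\lambda$, so $\lambda$ is measurable, and $D_W\le_{RK}W$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $Y_\gamma\in W$ $(\gamma<\lambda)$ whose intersection is not in $W$. Removing this intersection from each $Y_\gamma$, we may assume that it is empty. The function sending $x$ to the least $\gamma$ with $x\notin Y_\gamma$ exceeds $\gamma$ on $\bigcap_{\delta\le\gamma}Y_\delta\in W$, so it satisfies (a). Write $h<_W\pi$ if $\{x:h(x)<\pi(x)\}\in W$. An infinite $<_W$-descending sequence would give, at a point of the intersection of countably many sets in $W$, an infinite descending sequence of ordinals. So there is a $<_W$-minimal $\pi$ among the functions satisfying (a). If $h<_W\pi$, then $h$ fails (a), so $\{x:h(x)\le\gamma\}\in W$ for some $\gamma<\lambda$; this set is split by the values of $h$ into fewer than $\lambda$ pieces, and by $\lambda$-completeness one piece is in $W$. This proves (b). If $\pi,\pi'$ both satisfy (a) and (b), then neither is constant on a set in $W$, by (a), so neither is $<_W$-below the other, by (b); hence they agree on a set in $W$.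

(c) If not, the complement $Y$ of the given set is in $W$. For $x\in Y$ let $h(x)$ be the least $\gamma<\pi(x)$ with $x\notin X_\gamma$, and let $h(x)=0$ for $x\notin Y$. By (b), $h$ has a constant value $\gamma$ on some $Y'\in W$, and $Y\cap Y'\in W$ is disjoint from $X_\gamma\in W$, a contradiction.

(d) Preimages commute with intersections, so $D_W$ is $\lambda$-complete, and it is nonprincipal by (a). If $E_\gamma\in D_W$ for $\gamma<\lambda$, then $\pi^{-1}[\triangle_\gamma E_\gamma]=\{x: x\in\pi^{-1}[E_\gamma]\text{ for all }\gamma<\pi(x)\}\in W$ by (c).
\end{proof}

In terms of the ultrapower embedding $j_W\colon V\to M_W$, the cardinal $\lambda$ is the critical point, $\pi$ represents $\lambda$, and $D_W=\{X\subseteq\lambda:\lambda\in j_W(X)\}$. If $U$ is normal over $\kappa$, then the identity satisfies (a) and (b), the latter by pressing down, so $D_U=U$.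

\section{Local maps}\label{sec:local}

A \emph{ranked set} is a set $\Omega$ with a function $\rho\colon\Omega\to\kappa$ all of whose fibers have size less than $\kappa$. For $\gamma<\kappa$ let
\[
\Omega_\gamma=\{z\in\Omega:\rho(z)<\gamma\}.
\]
These sets increase with $\gamma$. Since $\kappa$ is regular, $|\Omega_\gamma|<\kappa$, and since $\kappa$ is a strong limit, $|\mathcal P(\Omega_\gamma)|<\kappa$. For Theorems~\ref{thm:incomparable} and~\ref{thm:minimal} only the case $\Omega=\kappa$, $\rho=\mathrm{id}$, $\Omega_\gamma=\gamma$ is needed, and the reader may keep it in mind at first.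

Given $C\subseteq\kappa$ and families $F_\gamma\subseteq\mathcal P(\Omega_\gamma)$ for $\gamma\in C$, the \emph{local map} that they define is
\[
\varphi\colon\mathcal P(\Omega)\to\mathcal P(\kappa),\qquad \varphi(B)=\{\gamma\in C:\ B\cap\Omega_\gamma\in F_\gamma\}.
\]
Thus $F_\gamma$ lists the initial pieces $B\cap\Omega_\gamma$ that put $\gamma$ into $\varphi(B)$. We want to show that some set in a normal ultrafilter $D$ contains no nonempty value of $\varphi$. Each nonempty value contains its minimum, so it is enough to show that the set of all minima is not in $D$. The following example shows why this should hold even when the values of $\varphi$ are large.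

\begin{example}\label{ex:limits}
Let $\Omega=C=\kappa$ and $\rho=\mathrm{id}$. Let $F_\gamma$ consist of the unbounded subsets of $\gamma$ if $\gamma$ is a nonzero limit ordinal, and $F_\gamma=\emptyset$ otherwise. Then $\varphi(B)$ is the set of limit points of $B$. Let $D$ be normal over $\kappa$. If $B$ is unbounded in $\kappa$, then $\varphi(B)\in D$: with $\beta_\xi=\min(B\setminus(\xi+1))$, every nonzero $\gamma\in\triangle_\xi\bigl(\kappa\setminus(\beta_\xi+1)\bigr)$ satisfies $\xi<\beta_\xi<\gamma$ for all $\xi<\gamma$ and so is a limit point of $B$. Hence $\varphi$ restricts to a monotone map $U\to D$ for every normal $U$.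

The least limit point of $B$ is the supremum of the first $\omega$ elements of $B$, so the set $S$ of minima is the set of ordinals below $\kappa$ of cofinality $\omega$. Suppose $S\in D$, and for $\gamma\in S$ choose $s_\gamma\subseteq\gamma$ unbounded in $\gamma$ of order type $\omega$. Lemma~\ref{lem:coherence} below gives one set $T\subseteq\kappa$ with $s_\gamma=T\cap\gamma$ for all $\gamma$ in some $E\in D$. For $\delta<\gamma$ in $E$ we get $s_\gamma\cap\delta=T\cap\delta=s_\delta$, which is infinite, while $s_\gamma\cap\delta$ is finite. So $S\notin D$, and $\kappa\setminus S\in D$ contains no nonempty $\varphi(B)$: the range of the monotone map is not cofinal in $D$.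
\end{example}

The choices $s_\gamma$ are made independently of one another, and normality of $D$ is what forces them to agree.

\begin{lemma}[Coherence]\label{lem:coherence}
Let $(\Omega,\rho)$ be a ranked set, $D$ a normal ultrafilter over $\kappa$, $S\in D$, and $s_\gamma\subseteq\Omega_\gamma$ for $\gamma\in S$. There are $T\subseteq\Omega$ and $E\in D$ with $E\subseteq S$ such that $s_\gamma=T\cap\Omega_\gamma$ for all $\gamma\in E$.
\end{lemma}

\begin{proof}
Let $D$ vote on each point: put $T=\{z\in\Omega:\{\gamma\in S: z\in s_\gamma\}\in D\}$ and $E_z=\{\gamma\in S: z\in s_\gamma\Leftrightarrow z\in T\}$. If $z\in T$, then $E_z\in D$ by the definition of $T$. If $z\notin T$, then $E_z=S\setminus\{\gamma\in S: z\in s_\gamma\}\in D$ because $D$ is an ultrafilter. The fibers of $\rho$ have size less than $\kappa$, so $G_\xi=\bigcap\{E_z:\rho(z)=\xi\}\in D$ for each $\xi<\kappa$, and $E=S\cap\triangle_{\xi<\kappa}G_\xi\in D$ by normality. If $\gamma\in E$ and $z\in\Omega_\gamma$, then $\rho(z)<\gamma$, so $\gamma\in G_{\rho(z)}\subseteq E_z$, that is, $z\in s_\gamma\Leftrightarrow z\in T$. Since $s_\gamma\subseteq\Omega_\gamma$, this gives $s_\gamma=T\cap\Omega_\gamma$.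
\end{proof}

\begin{lemma}[Minima]\label{lem:minima}
Let $\varphi$ be a local map on a ranked set $(\Omega,\rho)$, defined by $C$ and $\langle F_\gamma:\gamma\in C\rangle$, and let $D$ be a normal ultrafilter over $\kappa$. There is $H\in D$ that contains no nonempty value of $\varphi$.
\end{lemma}

\begin{proof}
Let $S=\{\min\varphi(B): B\subseteq\Omega,\ \varphi(B)\ne\emptyset\}\subseteq C$ and suppose $S\in D$. For $\gamma\in S$ choose $B_\gamma$ with $\min\varphi(B_\gamma)=\gamma$ and put $s_\gamma=B_\gamma\cap\Omega_\gamma\in F_\gamma$. Take $T$ and $E$ as in Lemma~\ref{lem:coherence}, and take $\delta<\gamma$ in $E$, which is possible because $E$ is unbounded. Since $\Omega_\delta\subseteq\Omega_\gamma$,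
\[
B_\gamma\cap\Omega_\delta=s_\gamma\cap\Omega_\delta=T\cap\Omega_\delta=s_\delta\in F_\delta ,
\]
and $\delta\in C$, so $\delta\in\varphi(B_\gamma)$. This contradicts $\min\varphi(B_\gamma)=\gamma$. Hence $H=\kappa\setminus S\in D$, and each nonempty $\varphi(B)$ has its minimum outside $H$.
\end{proof}

\section{Monotone maps are local}\label{sec:monotone}

A filter $\mathcal F$ on a ranked set $(\Omega,\rho)$ is \emph{$\rho$-normal} if it is $\kappa$-complete and, whenever $X_\gamma\in\mathcal F$ for $\gamma<\kappa$,
\[
\{z\in\Omega:\ z\in X_\gamma\text{ for all }\gamma<\rho(z)\}\in\mathcal F .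
\]
A normal ultrafilter over $\kappa$ is $\mathrm{id}$-normal. We order $\mathcal F$ by $\supseteq$.

Let $f\colon\mathcal F\to D$ be monotone; we look for a local map that agrees with it. Fix $\gamma$ and an initial piece $s\subseteq\Omega_\gamma$. Either $\gamma\in f(s\cup X)$ for every $X\in\mathcal F$, and then $s$ alone puts $\gamma$ into the value, or some $X_{s,\gamma}\in\mathcal F$ keeps $\gamma$ out, and then by monotonicity so does every smaller set. In the second case we want every relevant $B$ with initial piece $s$ to be a subset of $s\cup X_{s,\gamma}$. There are fewer than $\kappa$ pieces $s$ for each $\gamma$, so completeness handles them simultaneously, and a diagonal intersection then handles all $\gamma$. A diagonal intersection controls only the points of rank strictly above $\gamma$, while $s$ records only those of rank strictly below $\gamma$. The points of rank exactly $\gamma$ must be excluded by a hypothesis.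

\begin{proposition}\label{prop:key}
Let $\mathcal F$ be a $\rho$-normal filter on a ranked set $(\Omega,\rho)$ and let $D$ be a normal ultrafilter over $\kappa$. Suppose that there are $A_0\in\mathcal F$ and $C\in D$ with $\rho[A_0]\cap C=\emptyset$. Then $D\not\le_T\mathcal F$.
\end{proposition}

\begin{proof}
Suppose $D\le_T\mathcal F$, and by Lemma~\ref{lem:monotone}(c) fix $f\colon\mathcal F\to D$ with cofinal range such that $B\subseteq B'$ implies $f(B)\subseteq f(B')$. For $\gamma<\kappa$ let
\[
F_\gamma=\{s\subseteq\Omega_\gamma:\ \gamma\in f(s\cup X)\text{ for all }X\in\mathcal F\},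
\]
and let $\varphi$ be the local map defined by $C$ and $\langle F_\gamma:\gamma\in C\rangle$. For $s\in\mathcal P(\Omega_\gamma)\setminus F_\gamma$ choose $X_{s,\gamma}\in\mathcal F$ with $\gamma\notin f(s\cup X_{s,\gamma})$, and let $X_\gamma$ be the intersection of the sets $X_{s,\gamma}$ over all such $s$. Then $X_\gamma\in\mathcal F$, because $|\mathcal P(\Omega_\gamma)|<\kappa$ and $\mathcal F$ is $\kappa$-complete. By $\rho$-normality,
\[
A=\{z\in A_0:\ z\in X_\gamma\text{ for all }\gamma<\rho(z)\}\in\mathcal F .
\]
We claim that
\begin{equation}\label{eq:local}
f(B)\cap C=\varphi(B)\qquad\text{for all }B\in\mathcal F\text{ with }B\subseteq A .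
\end{equation}
Let $\gamma\in C$ and $s=B\cap\Omega_\gamma$. If $s\in F_\gamma$, then $\gamma\in f(s\cup B)=f(B)$. Suppose $s\notin F_\gamma$ and let $z\in B\setminus s$. Then $\rho(z)\ge\gamma$, and $\rho(z)\ne\gamma$ because $z\in A_0$ and $\gamma\in C$. So $\gamma<\rho(z)$, and $z\in A$ gives $z\in X_\gamma\subseteq X_{s,\gamma}$. Thus $B\subseteq s\cup X_{s,\gamma}$, and by monotonicity $f(B)\subseteq f(s\cup X_{s,\gamma})$, so $\gamma\notin f(B)$. This proves \eqref{eq:local}.

Let $H\in D$ be as in Lemma~\ref{lem:minima} for $\varphi$. Since $f$ has cofinal range, there is $B'\in\mathcal F$ with $f(B')\subseteq H$. Put $B=B'\cap A\in\mathcal F$. By monotonicity $f(B)\subseteq H$, so $\varphi(B)=f(B)\cap C\subseteq H$ by \eqref{eq:local}. But $f(B)\cap C\in D$ is nonempty, which contradicts the choice of $H$.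
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:incomparable}]
Suppose $D\neq U$. Two distinct ultrafilters disagree on some set, so there is $A_0\in U$ with $C=\kappa\setminus A_0\in D$. Proposition~\ref{prop:key} with $\Omega=\kappa$, $\rho=\mathrm{id}$ and $\mathcal F=U$ gives $D\not\le_T U$.
\end{proof}

\begin{remark}
The pair $A_0$, $C$ is used only in \eqref{eq:local}, and it cannot be omitted. For $\mathcal F=D$ and $f=\mathrm{id}$, every $F_\gamma$ is empty, as $X=\kappa\setminus\{\gamma\}$ shows, so $\varphi(B)=\emptyset$ for all $B$: membership of $\gamma$ in $f(B)$ depends only on the point $\gamma$. Normality of both ultrafilters is needed in Theorem~\ref{thm:incomparable}. Let $U$ be normal and let $b$ be the permutation of $\kappa$ that exchanges $\gamma$ and $\gamma+1$ for each nonzero limit $\gamma$. The limit ordinals form a set in $U$ (Example~\ref{ex:limits} with $B=\kappa$), so $b_*U$ contains the set of successor ordinals and differs from $U$, while $b_*U\equiv_T U$ by Lemma~\ref{lem:rk}. Finally, the argument has no direct counterpart over $\omega$: the diagonal intersection of the sets $X_n=\omega\setminus\{n+1\}$ is $\{0\}$, so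 no nonprincipal ultrafilter over $\omega$ is closed under diagonal intersections.
\end{remark}

\section{Minimality}\label{sec:minimal}

To deduce Theorem~\ref{thm:minimal} we pass from $W$ to $D_W$. For an arbitrary $W$ we must first know that $D_W$ is defined and lives on $\kappa$. A Tukey reduction to $U$ forces both: small unbounded families in $W$ are excluded by the completeness of $U$, and too much completeness of $W$ is excluded by the size of $U$.

\begin{lemma}\label{lem:completeness}
Let $U$ be a $\kappa$-complete ultrafilter over $\kappa$ and let $W$ be a nonprincipal ultrafilter on any set with $W\le_T U$. Then $W$ is $\kappa$-complete, $\lambda_W=\kappa$, and $D_W$ is a normal ultrafilter over $\kappa$ with $D_W\le_T U$.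
\end{lemma}

\begin{proof}
Let $g\colon W\to U$ be an unbounded map and let $\mathcal X\subseteq W$ have size less than $\kappa$. Then $g[\mathcal X]$ has size less than $\kappa$, so it is bounded in $U$; hence $\mathcal X$ is bounded, that is, $\bigcap\mathcal X\in W$. So $W$ is $\kappa$-complete, in particular countably complete, and $\lambda=\lambda_W\ge\kappa$. By Lemmas~\ref{lem:derived} and~\ref{lem:rk}, $D_W$ is normal over the measurable cardinal $\lambda$ and $D_W\le_T W\le_T U$.

Suppose $\lambda>\kappa$, and let $f\colon U\to D_W$ have cofinal range (Lemma~\ref{lem:monotone}(c)). Since $\lambda$ is a strong limit, $|U|\le 2^\kappa<\lambda$, so $Z=\bigcap_{B\in U}f(B)\in D_W$. Every $E\in D_W$ contains some $f(B)$ and therefore contains $Z$. Taking for $E$ the complements of points, we get $Z=\emptyset$, a contradiction. So $\lambda=\kappa$.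
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:minimal}]
By Lemma~\ref{lem:completeness}, $W$ is $\kappa$-complete and $D_W$ is a normal ultrafilter over $\kappa$ with $D_W\le_T U$. By Theorem~\ref{thm:incomparable}, $D_W=U$. So $U\le_{RK}W$ by Lemma~\ref{lem:derived}(d), and $U\le_T W$ by Lemma~\ref{lem:rk}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:classification}]
Part (1) is Theorem~\ref{thm:incomparable}. Part (2) follows from Lemmas~\ref{lem:derived}(d) and~\ref{lem:rk}, since $\lambda_W=\kappa$ for every $W$ in the class. In (3), the values of the map are minimal types by Theorem~\ref{thm:minimal}, and the map is injective by (1). If $W$ is Tukey minimal, then $D_W\le_T W$ gives $D_W\equiv_T W$, so the map is onto.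
\end{proof}

\section{Products of $p$-points}\label{sec:products}

By Lemma~\ref{lem:derived}(c), every nonprincipal $\kappa$-complete $U$ over $\kappa$ is closed under the diagonal intersections taken along its function $\pi$. To use $\pi$ as a rank function we also need small fibers; they were used to bound $|\mathcal P(\Omega_\gamma)|$ in Proposition~\ref{prop:key} and to form the sets $G_\xi$ in Lemma~\ref{lem:coherence}. The following notion supplies them.

\begin{definition}
A nonprincipal $\kappa$-complete ultrafilter $U$ over $\kappa$ is a \emph{$p$-point} if for every $h\colon\kappa\to\kappa$ there is $X\in U$ such that $h$ is constant on $X$ or all fibers of $h\restriction X$ have size less than $\kappa$.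
\end{definition}

A normal ultrafilter $U$ is a $p$-point: either $h(\beta)<\beta$ on a set in $U$, and then $h$ is constant on a set in $U$, or $h(\beta)\ge\beta$ on some $X\in U$, and then the fiber of $h\restriction X$ over $\xi$ is a subset of $\xi+1$. If $U$ is a $p$-point, a function $\pi$ as in Lemma~\ref{lem:derived} is not constant on any set in $U$, by (a), so it has small fibers on some $X\in U$. Redefining $\pi$ to be the identity outside $X$ adds at most one point to each fiber and preserves (a) and (b). We therefore fix for each $p$-point $U$ a function $\pi_U\colon\kappa\to\kappa$ as in Lemma~\ref{lem:derived} all of whose fibers have size less than $\kappa$; then $D_U=(\pi_U)_*U$.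

Products of posets carry the coordinatewise order.

\begin{lemma}\label{lem:products}
Let $P_j$ and $Q_j$ $(j\in J)$ be posets, $J\neq\emptyset$.
\begin{enumerate}
\item[(a)] If $e\colon K\to J$ is onto, then $\prod_{j\in J}P_j\le_T\prod_{k\in K}P_{e(k)}$. Also $P_j\le_T\prod_{i\in J}P_{i}$ for each $j\in J$.
\item[(b)] If $P_j\le_T Q_j$ for all $j\in J$, then $\prod_j P_j\le_T\prod_j Q_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $k_j\in K$ with $e(k_j)=j$. The projection onto the coordinates $k_j$ $(j\in J)$, and the projection onto the single coordinate $j$, are monotone and onto; apply Lemma~\ref{lem:monotone}(b).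

(b) A subset of a product is bounded if and only if each of its coordinate projections is bounded. Let $g_j\colon P_j\to Q_j$ be unbounded maps and let $g$ apply them coordinatewise. If $X\subseteq\prod_jP_j$ is unbounded, then its $j$-th projection $X_j$ is unbounded for some $j$. The $j$-th projection of $g[X]$ is $g_j[X_j]$, which is unbounded, so $g[X]$ is unbounded.
\end{proof}

\begin{theorem}\label{thm:product}
Let $U_i$ $(i<\kappa)$ be $p$-points over $\kappa$ and let $D$ be a normal ultrafilter over $\kappa$. Then $D\le_T\prod_{i<\kappa}U_i$ if and only if $D=D_{U_i}$ for some $i<\kappa$.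
\end{theorem}

\begin{proof}
If $D=D_{U_i}$, then $D\le_T U_i\le_T\prod_{j<\kappa}U_j$ by Lemmas~\ref{lem:rk} and~\ref{lem:products}(a).

Conversely, suppose $D\ne D_{U_i}$ for all $i$, and write $\pi_i=\pi_{U_i}$. We present the product as a filter on a ranked set. Let $\Omega=\kappa\times\kappa$, write $B_i=\{x:(i,x)\in B\}$ for $B\subseteq\Omega$, and let $\mathcal F=\{B\subseteq\Omega: B_i\in U_i\text{ for all }i<\kappa\}$. Intersections and inclusions are computed section by section, so $\mathcal F$ is a $\kappa$-complete filter and $B\mapsto\langle B_i:i<\kappa\rangle$ is an isomorphism of $(\mathcal F,\supseteq)$ with $\prod_iU_i$. The rank must see both the position of $x$ in the $i$-th factor and, to keep fibers small, the index $i$. So put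
\[
\rho(i,x)=\max(i,\pi_i(x)).
\]
The fiber of $\rho$ over $\xi$ is contained in $\bigcup_{i\le\xi}\{i\}\times\{x:\pi_i(x)\le\xi\}$, which has size less than $\kappa$ because $\kappa$ is regular and the fibers of each $\pi_i$ are small.

The filter $\mathcal F$ is $\rho$-normal. Indeed, let $X^\gamma\in\mathcal F$ for $\gamma<\kappa$. The $i$-th section of $\{z: z\in X^\gamma\text{ for all }\gamma<\rho(z)\}$ is
\[
\{x:\ x\in X_i^\gamma\text{ for all }\gamma<\pi_i(x)\}\ \cap\ \bigcap_{\gamma<i}X_i^\gamma ,
\]
and it belongs to $U_i$ by Lemma~\ref{lem:derived}(c) and $\kappa$-completeness.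

It remains to separate $\mathcal F$ from $D$. For each $i$ choose $A_i'\in D_{U_i}$ with $\kappa\setminus A_i'\in D$. One set in $D$ has to work against $\kappa$ many sets $A_i'$, so we use normality of $D$ once more and put $C=\triangle_{i<\kappa}(\kappa\setminus A_i')\in D$. An ordinal $\gamma\in C$ avoids $A_i'$ only for $i<\gamma$, which leads to the choice
\[
A_0=\{(i,x)\in\Omega:\ \pi_i(x)\in A_i'\text{ and }\pi_i(x)>i\}.
\]
Its $i$-th section is in $U_i$, because $A'_i\in(\pi_i)_*U_i$ and by Lemma~\ref{lem:derived}(a), so $A_0\in\mathcal F$. If $(i,x)\in A_0$, then $\gamma=\rho(i,x)=\pi_i(x)$ satisfies $i<\gamma$ and $\gamma\in A_i'$, so $\gamma\notin C$. Thus $\rho[A_0]\cap C=\emptyset$, and Proposition~\ref{prop:key} gives $D\not\le_T\prod_iU_i$.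
\end{proof}

\begin{remark}\label{rem:index}
Theorem~\ref{thm:product} holds for a product over any nonempty index set $J$ with $|J|\le\kappa$. For the forward implication, take $e\colon\kappa\to J$ onto; then $D\le_T\prod_{j\in J}U_j\le_T\prod_{i<\kappa}U_{e(i)}$ by Lemma~\ref{lem:products}(a), so $D=D_{U_{e(i)}}$ for some $i$. The reverse implication is proved as before. For example, if $U,V,D$ are normal over $\kappa$, then $D\le_T U\times V$ if and only if $D\in\{U,V\}$.
\end{remark}

\begin{corollary}\label{cor:ppoint}
Let $U$ be a $p$-point over $\kappa$. Every nonprincipal ultrafilter $W$, on any set, with $W\le_T U$ satisfies $D_U\le_{RK}W$. Hence the nonprincipal ultrafilters Tukey below $U$ have a least Tukey type, namely that of the normal ultrafilter $D_U$, and $U$ is Tukey minimal if and only if $U\le_T D_U$.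
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:completeness}, $D_W$ is normal over $\kappa$ and $D_W\le_T U$. Remark~\ref{rem:index} with one factor gives $D_W=D_U$, so $D_U\le_{RK}W$ and $D_U\le_T W$. Since $D_U$ is itself a nonprincipal ultrafilter Tukey below $U$, its type is the least one. If $U$ is Tukey minimal, then $D_U\le_T U$ gives $U\le_T D_U$. If $U\le_T D_U$, then every nonprincipal $W\le_T U$ satisfies $U\le_T D_U\le_T W$. Both directions hold whether minimality is taken among all nonprincipal ultrafilters or among the nonprincipal $\kappa$-complete ones over $\kappa$.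
\end{proof}

\section{Fubini sums}\label{sec:sums}

For ultrafilters $U$ and $V_\alpha$ $(\alpha<\kappa)$ over $\kappa$, the \emph{Fubini sum} is
\[
\sum_U V_\alpha=\bigl\{Z\subseteq\kappa\times\kappa:\ \{\alpha: Z_\alpha\in V_\alpha\}\in U\bigr\},\qquad Z_\alpha=\{x:(\alpha,x)\in Z\}.
\]
It is an ultrafilter on $\kappa\times\kappa$, since sections commute with complements and intersections, and we regard it as an ultrafilter over $\kappa$ by means of a bijection $\kappa\times\kappa\to\kappa$. Let $\mathcal C$ be the smallest class of ultrafilters over $\kappa$ that contains all $p$-points, in particular all normal ultrafilters, is closed under $W\mapsto b_*W$ for bijections $b$ of $\kappa$, and contains $\sum_UV_\alpha$ whenever it contains $U$ and all $V_\alpha$.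

\begin{theorem}\label{thm:sums}
If $D$ is a normal ultrafilter over $\kappa$ and $W\in\mathcal C$, then $D\le_T W$ if and only if $D\le_{RK}W$.
\end{theorem}

The natural first move is to bound $\sum_UV_\alpha$ in the Tukey order by $U\times\prod_\alpha V_\alpha$ and apply Theorem~\ref{thm:product}. This loses too much: a single factor $V_\alpha$ equal to $D$ puts $D$ below the product, although a set of indices outside $U$ has no influence on the sum. The remedy is to discard the factors above $D$ before forming the product. They are indexed by a set outside $U$ unless $D$ is already Rudin--Keisler below the sum.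

\begin{proof}
One direction is Lemma~\ref{lem:rk}. For the other, fix $D$ and consider the following property of an ultrafilter $W$ over $\kappa$.
\begin{quote}
$(*)$ If $D\not\le_{RK}W$, then $W\le_T\prod_{j\in J}U_j$ for some nonempty $J$ with $|J|\le\kappa$ and some $p$-points $U_j$ with $D\not\le_{RK}U_j$ for all $j\in J$.
\end{quote}
Property $(*)$ suffices. If $D\le_TW$ and $D\not\le_{RK}W$, then $D\le_T\prod_{j\in J}U_j$, and Remark~\ref{rem:index} gives $D=D_{U_j}\le_{RK}U_j$ for some $j$, a contradiction. We show that the class of ultrafilters with property $(*)$ contains the $p$-points and is closed under the two operations; it then contains $\mathcal C$.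

A $p$-point has $(*)$ by the one-factor product. If $b$ is a bijection, then $W$ and $b_*W$ are Rudin--Keisler below each other, so they have the same Rudin--Keisler predecessors and the same Tukey type, and $(*)$ passes from $W$ to $b_*W$. For the same reason we may treat a sum as an ultrafilter on $\kappa\times\kappa$.

Let $W=\sum_UV_\alpha$, where $U$ and all $V_\alpha$ have $(*)$, and suppose $D\not\le_{RK}W$. For $B\subseteq\kappa$ the sections of $B\times\kappa$ are $\kappa$ for $\alpha\in B$ and empty otherwise, so $B\times\kappa\in W$ iff $B\in U$. Thus the first projection witnesses $U\le_{RK}W$, and $D\not\le_{RK}U$ by transitivity.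

Next, $A=\{\alpha<\kappa: D\not\le_{RK}V_\alpha\}$ is in $U$. Suppose not. For $\alpha\notin A$ choose $h_\alpha$ with $(h_\alpha)_*V_\alpha=D$, for $\alpha\in A$ let $h_\alpha$ be constantly $0$, and put $h(\alpha,x)=h_\alpha(x)$. For $E\subseteq\kappa$ the $\alpha$-th section of $h^{-1}[E]$ is $h_\alpha^{-1}[E]$, and for $\alpha\notin A$ it lies in $V_\alpha$ iff $E\in D$. So the set of $\alpha$ with $h_\alpha^{-1}[E]\in V_\alpha$ contains $\kappa\setminus A\in U$ if $E\in D$, and is contained in $A\notin U$ if $E\notin D$. Hence $D=h_*W$, contrary to $D\not\le_{RK}W$.

Consider the map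
\[
U\times\prod_{\alpha\in A}V_\alpha\to W,\qquad \bigl(B,\langle B_\alpha:\alpha\in A\rangle\bigr)\mapsto\{(\alpha,x):\ \alpha\in A\cap B,\ x\in B_\alpha\}.
\]
Its values lie in $W$ because $A\cap B\in U$, and it is monotone because shrinking $B$ and the $B_\alpha$ shrinks the value. Given $Z\in W$, let $B=\{\alpha\in A: Z_\alpha\in V_\alpha\}\in U$, let $B_\alpha=Z_\alpha$ for $\alpha\in B$, and let $B_\alpha=\kappa$ for $\alpha\in A\setminus B$. The value at this point is $\{(\alpha,x):\alpha\in B,\ x\in Z_\alpha\}\subseteq Z$, so the range is cofinal. By Lemma~\ref{lem:monotone}(b), $W\le_T U\times\prod_{\alpha\in A}V_\alpha$.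

None of the factors $U$ and $V_\alpha$ $(\alpha\in A)$ is Rudin--Keisler above $D$, so by $(*)$ each of them is Tukey below a nonempty product of at most $\kappa$ many $p$-points, none of which is Rudin--Keisler above $D$. By Lemma~\ref{lem:products}(b), $W$ is Tukey below the product of these products. That is a product of such $p$-points over a disjoint union of at most $\kappa$ many nonempty index sets of size at most $\kappa$, so $W$ has $(*)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD}
Tom Benhamou and Natasha Dobrinen, \emph{Cofinal types of ultrafilters over measurable cardinals}, arXiv:2304.07214 (2023).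

\bibitem{RT}
Raghavan and Todorcevic, the work cited as [Raghavan/Todorcevic12] in \cite{BD}.

\end{thebibliography}
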